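# Rational curves of low degree on the surfaces $y^2=x^3+\pi G(u,v)$

## 1. Surfaces with no rational curve of degree at most seven through a rational point

**Theorem A.** Let $k$ be a number field, $\mathfrak p$ a prime of residue characteristic $p\ge 7$ with residue field $\kappa_0$, and $\pi\in k$ a uniformizer at $\mathfrak p$. Let $G\in k[u,v]$ be a sextic form with $\mathfrak p$-integral coefficients whose reduction $\bar G$ is irreducible of degree $6$ over $\kappa_0$. Put
$$X:\ y^2=x^3+\pi\,G(u,v)\ \subset\ \mathbb P_k(1,1,2,3).$$
Then $X$ is a del Pezzo surface of degree $1$ with $X(k)\ni O=[0:0:1:1]$. No geometrically integral curve $C\subset X$ over $k$ of geometric genus $0$ with $-K_X\cdot C\le 7$ passes through any point of $X(k)$. In particular no such $C$ birational to $\mathbb P^1_k$ does. Such $(\mathfrak p,\pi,G)$ exist for every $k$.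

The theorem answers a question from Brian Lehmann, David McKinnon, Matthew Satriano, "Approximating rational points on surfaces", arXiv:2403.02480 (2024). Let $X$ be a smooth del Pezzo surface over a number field $k$ and $P\in X(k)$. Is there a curve $C$ birational to $\mathbb P^1_k$ through $P$ with $-K_X\cdot C\le 6$?

**Corollary 1.** The answer is no, already over $\mathbb Q$. On
$$X:\ y^2=x^3+7u^6-21v^6\ \subset\ \mathbb P(1,1,2,3),\qquad P=[u:v:x:y]=[0:0:1:1],$$
there is no curve $C\subset X$ birational to $\mathbb P^1_{\mathbb Q}$ through $P$ with $-K_X\cdot C\le 6$, nor with $-K_X\cdot C\le 7$.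

The following complement is not needed for the answer. A *line* on a del Pezzo surface means a $(-1)$-curve over $\bar k$.

**Theorem B.** If $K_X^2\ge 4$, there is always a curve birational to $\mathbb P^1_k$ through $P$ with $-K_X\cdot C\le 6$, and $6$ is optimal here. For $K_X^2=3$ such a curve exists unless $P$ lies on three lines permuted transitively by Galois.

These notes do not settle $K_X^2=2$ or the excluded cubic case, nor whether $7$ is optimal in Theorem A. Sections 2 to 8 prove Theorem A, and Section 9 proves Theorem B.

*The corollary follows from Theorem A.* Take $k=\mathbb Q$, $\pi=p=7$, $G=u^6-3v^6$. We must check that $t^6-3$ is irreducible over $\mathbb F_7$. The powers of $3$ modulo $7$ are $3,2,6,4,5,1$, so $3$ has order $6$. Let $\xi$ be a root of $t^6-3$. Its order $n$ divides $36$, and $\xi^6=3$ has order $n/\gcd(n,6)=6$; among the divisors of $36$ this forces $n=36$. The degree of $\xi$ over $\mathbb F_7$ is the order of $7$ modulo $36$. The powers of $7$ are $7,13,19,25,31,1$, so this order is $6$. $\square$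

*Existence for every $k$.* Choose $\mathfrak p$ of residue characteristic at least $7$, an element $\pi\in\mathfrak p\setminus\mathfrak p^2$ of the ring of integers, and lift an irreducible sextic form over $\kappa_0$ to $G$. $\square$

## 2. Anticanonical degree and the elliptic fibration

A *del Pezzo surface* is a smooth projective geometrically integral surface with $-K_X$ ample; its degree is $K_X^2$. The *degree* of a curve $C\subset X$ is $-K_X\cdot C$. On $\mathbb P^2$, for instance, a line has degree $3$. A curve birational to $\mathbb P^1_k$ has function field $k(s)$, so it is geometrically integral of geometric genus $0$. This is why the last sentence about $C$ in Theorem A follows from the one before.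

**The weighted projective space.** $\mathbb P(1,1,2,3)$ is $\mathbb A^4\setminus 0$ modulo $(u,v,x,y)\mapsto(\lambda u,\lambda v,\lambda^2x,\lambda^3y)$. As an example, the points of $X$ with $u=v=0$ satisfy $y^2=x^3$ with $xy\ne0$. Scaling by $\lambda=x/y$ turns $(x,y)$ into $(1,1)$, so $O=[0:0:1:1]$ is the only one. The singular points $[0:0:1:0]$ and $[0:0:0:1]$ of the ambient space are not on $X$.

**$X$ is smooth.** The form $\bar G$ is irreducible over a finite field, hence separable, and so $G$ is separable. Where $(u,v)\neq(0,0)$, a singular point would have $y=0$, $x=0$ and a repeated root of $G$, which is impossible. Where $xy\ne0$, scale by $\lambda=x/y$. The coordinates become $U=u\lambda$, $V=v\lambda$, $Z=x\lambda^2=y\lambda^3$, and the equation reads $Z^2-Z^3=\pi G(U,V)$. At $O$ we have $Z=1$, $U=V=0$, and $\partial(Z^2-Z^3)/\partial Z=-1$. So $X$ is smooth at $O$, with local coordinates $U,V$.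

By adjunction $-K_X=\mathcal O(1)$, since $1+1+2+3-6=1$, and $K_X^2=6/(1\cdot1\cdot2\cdot3)=1$. The members of $|-K_X|$ are the curves $\{\alpha u+\beta v=0\}$. They all pass through $O$, smoothly and with distinct tangents. Blowing up $O$ therefore gives a morphism $\tilde X\to\mathbb P^1_t$, $t=u/v$, with fibres the Weierstrass cubics $y^2=x^3+\pi G(t,1)$, all geometrically integral. Let $E$ be the exceptional curve, which is the zero section, and $F$ the fibre class. Then
$$E^2=-1,\quad E\cdot F=1,\quad F^2=0,\quad \text{the pull-back of } -K_X \text{ is } F+E. \tag{1}$$
In particular $E\cdot(E+F)=0$ and $F\cdot(E+F)=1$. For a curve $C\subset X$ of degree $d$ with strict transform $\tilde C$ put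
$$m=\tilde C\cdot E\ge 0,\qquad e=\tilde C\cdot F=d-m\le d. \tag{2}$$

**The local fields.** Let $K$ be the completion of the maximal unramified extension of $k_{\mathfrak p}$, $R$ its ring of integers, and $\kappa=\bar\kappa_0$ its residue field. Let $\nu$ be its valuation with $\nu(\pi)=1$, extended to $\bar K$. Since $\kappa$ is algebraically closed, Hensel's lemma shows that every unit of $R$ is an $n$-th power in $R$ whenever $p\nmid n$, and that $\mu_n\subset K$.

For $M$ prime to $p$ let $K_M=K(\varpi)$ with $\varpi^M=\pi$, and $R_M=R[\varpi]$. Then $\mathrm{Gal}(K_M/K)=\langle\sigma_M\rangle$ with $\sigma_M\varpi=\zeta_M\varpi$ and $\zeta_M$ a primitive $M$-th root of $1$. The automorphism $\sigma_M$ acts trivially on $\kappa$. Through Section 5 and again in Section 7 we take $M=6$ and write $K',R',\sigma,\zeta$ and $\tau$ for $\varpi$, so $\tau^6=\pi$ and $\mathrm{ord}_\tau=6\nu$. In Section 8, $M=60$. For $k=\mathbb Q$, $p=7$, one has $\kappa=\bar{\mathbb F}_7$ and $K'=K(7^{1/6})$.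

**Conics over $K$ have points** (a case of Lang's theorem $\mathrm{Br}\,K=0$). Diagonalize the conic as $a_1z_1^2+a_2z_2^2+a_3z_3^2=0$. Two of the $\nu(a_i)$ have the same parity, say $\nu(a_1)\equiv\nu(a_2)$ modulo $2$. Then $-a_2/a_1$ is an even power of $\pi$ times a unit, so it is a square in $K$, and the conic has a point with $z_3=0$. Consequently, if $C$ is geometrically integral of genus $0$ over $k$, the normalization of $C_K$ is a conic with a point, hence $\mathbb P^1_K$.

**The roots.** Since $\bar G$ is irreducible of degree $6$ it has no root at $\infty$. Let $\bar g_1,\dots,\bar g_6\in\kappa$ be the roots of $\bar G(t,1)$. They are permuted transitively by $\mathrm{Gal}(\kappa/\kappa_0)$; as this group is topologically generated by Frobenius, Frobenius permutes them in a $6$-cycle. None lies in $\kappa_0$. Let $g_i\in R$ be the root of $G(t):=G(t,1)$ lifting $\bar g_i$.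

## 3. Good reduction over $K(\pi^{1/6})$ and an automorphism of order six

With $x=\tau^2x'$ and $y=\tau^3y'$ the equation of $X$ becomes $\tau^6y'^2=\tau^6x'^3+\tau^6G$. So $X_{K'}$ is the generic fibre of
$$\mathcal X:\ y'^2=x'^3+G(u,v)\ \subset\ \mathbb P_{R'}(1,1,2,3),$$
and $\mathcal X$ is smooth over $R'$: its special fibre $X_0:\ y'^2=x'^3+\bar G$ is smooth by the computation of Section 2, which needs only that $\bar G$ is separable and $p\ne2,3$. Let $\tilde{\mathcal X}$ be the blow-up of $\mathcal X$ along the section $O$. It is smooth and projective over $R'$, with special fibre $\tilde X_0$ the blow-up of $X_0$ at $O$. The same equations define these objects over the ring of integers of $k_{\mathfrak p}(\tau)$, which is totally ramified over $k_{\mathfrak p}$ and so has residue field $\kappa_0$.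

The relations (1) hold on $\tilde X_0$ as well, where we keep the letters $E,F$. The fibres of $\tilde X_0\to\mathbb P^1_t$ over $t\ne\bar g_i$ are smooth elliptic curves. The fibre $F_i$ over $\bar g_i$ is the cuspidal cubic $y'^2=x'^3$.

Now comes the feature that drives everything. The automorphism $\sigma$ acts semilinearly on $X_K\otimes_KK'$ and fixes the functions $u,v,x,y$. As $x'=\tau^{-2}x$ and $y'=\tau^{-3}y$, it sends
$$x'\mapsto\zeta^{-2}x',\qquad y'\mapsto\zeta^{-3}y'.$$
So it extends to $\mathcal X$ and $\tilde{\mathcal X}$, and on $\tilde X_0$ it induces a $\kappa$-linear automorphism $\rho$ of order $6$ that is trivial on the base $\mathbb P^1_t$ and on $E$. A fixed point of $\rho$ on $X_0$ with $(u,v)\ne(0,0)$ must have $x'=y'=0$, because no nontrivial scaling fixes $(u,v)$; hence $\bar G=0$ there. So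
$$\text{the fixed points of } \rho \text{ on } \tilde X_0 \text{ are those of } E \text{ and } q_i=(t=\bar g_i,\ x'=y'=0),\ i=1,\dots,6. \tag{3}$$

Call an integral curve over $\kappa$ *rational* if its normalization is $\mathbb P^1_\kappa$. Call it *vertical* if it lies in a fibre of $t$, and *horizontal* otherwise. The rational vertical curves on $\tilde X_0$ are exactly $F_1,\dots,F_6$.

## 4. Rational points, anticanonical curves and curves of degree one

**Rational points in the example.** Let $[u:v:x:y]\in X(\mathbb Q)$ with $(u,v)\ne(0,0)$, on the surface of Corollary 1. Scale so that $u,v$ are $7$-integral and not both divisible by $7$. Then $u^6-3v^6$ is a $7$-adic unit, because $t^6-3$ has no root in $\mathbb P^1(\mathbb F_7)$. If $7\mid x$, then $y^2=x^3+7(u^6-3v^6)$ has valuation exactly $1$, which is impossible. So $\nu(x)\le0$, and $\nu(x')=\nu(x)-\frac13<0$: the point reduces to $O$ on $X_0$. The general statement comes from (3).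

**Lemma 1.** Every $Q\in X(k)$ reduces to $O$ in $X_0$.

*Proof.* $Q$ extends to a section of $\mathcal X$ over $R'$, and also over the ring of integers of $k_{\mathfrak p}(\tau)$. As $Q$ is $\sigma$-invariant, its reduction is fixed by $\rho$. By the second description, the reduction is $\kappa_0$-rational. By (3) it is $O$ or one of the $q_i$, and $q_i$ is not $\kappa_0$-rational since $\bar g_i\notin\kappa_0$. $\square$

**The cheapest candidates.** All members of $|-K_X|$ pass through $O$, and the rational ones are the six cuspidal curves over the roots of $G$. But $G$ is irreducible over $k$, because its reduction is irreducible of the same degree. So none of the six is defined over $k$.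

**Degree one in general.** Let $C\subset X$ be of degree $1$, geometrically integral of genus $0$ over $k$. Take the closure of $C_{K'}$ in $\mathcal X$ and let $Z$ be its special fibre, a divisor on $X_0$ of degree $1$ with respect to the ample class $-K_{X_0}$. So $Z$ is one reduced irreducible curve. It is rational (the reason is given in Section 5, Step 1), stable under $\rho$, and stable under $\mathrm{Gal}(\kappa/\kappa_0)$. If it is vertical it is some $F_i$, which Galois moves. If it is horizontal, its strict transform meets $F$ in $1-\mathrm{mult}_O Z\le1$ points, hence in exactly one. Then $\kappa(Z)=\kappa(t)$, so $\rho$ acts trivially on $\kappa(Z)$ and fixes $Z$ pointwise. But $\rho$ has only seven fixed points on $X_0$. So there is no such $C$.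

The horizontal part of this argument generalizes as follows.

**Lemma 2.** Let $Y\subset\tilde X_0$ be an effective $\rho$-stable divisor all of whose components are rational, horizontal and different from $E$. Then $6\mid Y\cdot F$. Moreover the stabilizer in $\langle\rho\rangle$ of each component acts faithfully on it.

*Proof.* We first find the curves fixed pointwise by a nontrivial power of $\rho$. For $\rho^{\pm1}$, by (3), only $E$ occurs. The powers $\rho^{\pm2}$ multiply $x'$ by a primitive cube root of unity and fix $y'$, so besides $E$ they fix only the curve $x'=0$. This is $y'^2=\bar G(t)$, of genus $2$. The power $\rho^3$ fixes $x'$ and negates $y'$, so besides $E$ it fixes only $y'=0$, that is $x'^3=-\bar G(t)$. This is a cyclic triple cover of $\mathbb P^1$ branched at six points (not at $\infty$, as $3\mid6$), so $2g-2=-6+12$ and $g=4$. Neither of these curves is rational, so the stabilizer of a component acts faithfully on it.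

Let $Y_1$ be a component whose orbit has $r$ elements. Its stabilizer has order $6/r$ and acts faithfully on $\kappa(Y_1)$ over $\kappa(t)$, so $\frac6r$ divides $[\kappa(Y_1):\kappa(t)]=Y_1\cdot F$. All $r$ members of the orbit have the same degree and the same multiplicity in $Y$, so the orbit contributes a multiple of $6$ to $Y\cdot F$. $\square$

## 5. The limit cycle: what intersection numbers exclude

From now on suppose, for a contradiction, that $C\subset X$ is a geometrically integral curve over $k$ of geometric genus $0$, with $d=-K_X\cdot C\le7$, containing some $Q\in X(k)$. Let $m,e$ be as in (2).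

The *limit cycle* of $C$ is the special fibre $\tilde Z=\mathcal C_\kappa$ of the closure $\mathcal C$ of $\tilde C_{K'}$ in $\tilde{\mathcal X}$. It is an effective divisor on $\tilde X_0$, since $\mathcal C$ has codimension one in a regular scheme and is flat over $R'$. A toy example of a limit cycle: in $\mathbb P^2_R$ with coordinates $z_1,z_2,z_3$, the conic $z_1z_2=\pi z_3^2$ has limit cycle $\{z_1=0\}+\{z_2=0\}$. The degree is preserved, $2=1+1$, and the components are rational.

**Step 1: properties of $\tilde Z$.** This step collects what survives in the limit.

* $\tilde Z\cdot F=e$ and $\tilde Z\cdot E=m$, because degrees of line bundles are constant in the flat proper family $\mathcal C/R'$.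
* $\tilde Z$ is $\rho$-stable, since $\tilde C_{K'}$ is $\sigma$-stable. It is $\mathrm{Gal}(\kappa/\kappa_0)$-stable: closure commutes with flat base change, so it can be formed over the ring of integers of $k_{\mathfrak p}(\tau)$.
* All components of $\tilde Z$ are rational. The normalization of $\tilde C_{K'}$ gives a rational map $\mathbb P^1_{R'}\dashrightarrow\tilde{\mathcal X}$, which becomes a morphism $\mathcal P\to\tilde{\mathcal X}$ after finitely many blow-ups of closed points (Liu, *Algebraic Geometry and Arithmetic Curves*, Thm 9.2.7). The components of $\mathcal P_\kappa$ are copies of $\mathbb P^1_\kappa$. The image of $\mathcal P$ is closed and equals $\mathcal C$, so $\mathcal P_\kappa$ surjects onto $\tilde Z$. Each component of $\tilde Z$ is dominated by a $\mathbb P^1_\kappa$, hence rational by Lüroth's theorem. (The same argument on $\mathcal X$ serves the degree-one case of Section 4.)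
* $\tilde Z\cap E\ne\emptyset$. If $Q=O$, then $\tilde C$ meets $E$, and the closure of an intersection point meets the special fibre in a point of $\tilde Z\cap E$. If $Q\ne O$, the section of $\tilde{\mathcal X}$ defined by $Q$ lies in $\mathcal C$; by Lemma 1 it meets the special fibre in a point over $O$, that is, on $E$.

**Step 2: the two equations.** By Galois stability and transitivity on the $\bar g_i$, all $F_i$ have the same coefficient $b$ in $\tilde Z$. So
$$\tilde Z=aE+b\sum_{i=1}^6F_i+Y,$$
where $Y$ is as in Lemma 2 or zero. Put $e_Y=Y\cdot F\in6\mathbb Z_{\ge0}$ and $d_Y=Y\cdot(F+E)=e_Y+Y\cdot E\ge e_Y$. Intersecting with $F$ and with $F+E$, and using $E\cdot(E+F)=0$, we get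
$$e=a+e_Y,\qquad d=6b+d_Y. \tag{4}$$

**Step 3: $e\ge1$.** If $e=0$, then $\tilde C$ lies in a fibre, and fibres are integral, so $\tilde C$ is a fibre and $d=1$. But $e=0$ gives $e_Y=0$. Horizontal curves meet $F$ positively, so $Y=0$ and $d=6b$. This contradicts $d=1$.

**Step 4: $Y\neq0$ is impossible.** Suppose $Y\ne0$. Then $e_Y\ge6$, so $d\le7$ and (4) give $b=0$, $e_Y=6$ and $Y\cdot E=d-6\in\{0,1\}$.

If $Y\cdot E=0$, then $d=6$ and $a=e-6\le d-6=0$, so $a=0$ and $\tilde Z=Y$. As $E$ is not a component of $Y$ and $Y\cdot E=0$, the cycle $\tilde Z$ is disjoint from $E$, against Step 1.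

If $Y\cdot E=1$, exactly one component $Y_1$ of $Y$ meets $E$; it has multiplicity one and $Y_1\cdot E=1$. Being unique, it is stable under $\rho$ and under Galois. By Lemma 2, $\rho$ acts on the normalization $\mathbb P^1_\kappa$ of $Y_1$ with exact order $6$, prime to $p$, so it has exactly two fixed points $y_1,y_2$ there. The pull-back of $E$ to this $\mathbb P^1_\kappa$ has degree $1$, so it is one point. That point is fixed by $\rho$ and by Galois; call it $y_1$. Galois normalizes $\langle\rho\rangle$ (it only replaces $\bar\zeta$ by a conjugate), so it preserves $\{y_1,y_2\}$ and therefore fixes $y_2$. The image of $y_2$ in $\tilde X_0$ is not on $E$, is fixed by $\rho$, and is $\kappa_0$-rational. By (3) it is some $q_i$, which is not $\kappa_0$-rational. This is a contradiction.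

**Step 5: what is left.** So $Y=0$, and $d=6b$ with $0<d\le7$. Hence $b=1$ and
$$d=6,\qquad \tilde Z=eE+F_1+\dots+F_6,\qquad 1\le e\le6. \tag{5}$$

A natural plan was to specialize $C$, use that the limit is stable under $\rho$ and Galois with rational components, and let intersection numbers finish. This settles every $d\ne6$ and stops exactly at (5). The cycle in (5) passes every test of Step 1: it is stable under $\rho$ and Galois, its components are rational, it meets $E$, and $\tilde Z\cdot F=e$, $\tilde Z\cdot E=6-e=m$. The six cuspidal curves are conjugate, of total degree $6$, and nothing seen so far forbids their union from being the limit of a rational curve.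

*Remark.* The hypothesis $C\cap X(k)\ne\emptyset$ was used only to exclude $\tilde Z=Y$, $d=6$, $Y\cap E=\emptyset$. So $X$ contains no geometrically integral curve of geometric genus $0$ over $k$ of degree at most $5$, or of degree $7$, at all.

To exclude (5) we stop looking at the cycle and look at how the curve maps onto it. Let
$$f=t|:\ \mathbb P^1\longrightarrow\mathbb P^1_t$$
be the map from the normalization of $C$. It has degree $e\le6<p$. Multiplicity one along $F_i$ means that some disc in $\mathbb P^1$ is mapped, to first approximation, as the normalization $\hat s\mapsto(\hat s^2,\hat s^3)$ of a cusp. We ask what $f$ looks like on that disc. It turns out that $f$ has a critical point there, and Riemann–Hurwitz leaves room for just one in each of the six discs. The leading coefficient of $f$ at it has odd valuation, so inertia exchanges the two sheets that meet there. Six such points cannot coexist on one $\mathbb P^1_K$ when $\deg f\le6$.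

## 6. Gauss valuations on the projective line

**Definition.** A *coordinate* on $\mathbb P^1_L$ is a generator of its function field over $L$. If $\hat s$ is a coordinate on $\mathbb P^1_{K_M}$, its *Gauss valuation* is that of the discrete valuation ring $R_M[\hat s]_{(\varpi)}$. It is the valuation attached to the special fibre of the model $\mathbb P^1_{R_M}$ with coordinate $\hat s$, and its residue field is $\kappa(\bar{\hat s})$. A matrix in $GL_2(R_M)$ acting on $\hat s$ by a Möbius transformation is an automorphism of $\mathbb P^1_{R_M}$, so it does not change the Gauss valuation.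

The group $\langle\sigma_M\rangle$ acts on $K_M(\mathbb P^1)=K_M\otimes_KK(\mathbb P^1)$ through $K_M$.

*Example.* Let $M=2$, $\varpi^2=\pi$, and let $s$ be a coordinate on $\mathbb P^1_K$. The Gauss valuation of $\hat w=\varpi s$ is $\sigma$-invariant, but $\sigma$ acts on its residue field by $\bar{\hat w}\mapsto-\bar{\hat w}$. If $s=a\in K^*$ is a $K$-point, then $\mathrm{ord}_\varpi(\varpi a)=1+2\nu(a)\ne0$, so in the coordinate $\hat w$ every point of $\mathbb P^1(K)$ reduces to $0$ or $\infty$. Section 8 rests on this phenomenon.

**Lemma 3.** Let $\mathcal W$ be an integral flat projective $R_M$-scheme with function field $K_M(\mathbb P^1)$, and let $\Theta$ be a component of $\mathcal W_\kappa$ such that $\mathcal O_{\mathcal W,\Theta}$ is a discrete valuation ring with uniformizer $\varpi$. Let $w$ be its valuation.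

(a) $w$ is the Gauss valuation of some coordinate on $\mathbb P^1_{K_M}$. If $\mathcal P\to\mathcal W$ is a morphism inducing the identity on function fields, where $\mathcal P$ arises from some $\mathbb P^1_{R_M}$ by successively blowing up closed points, then exactly one component of $\mathcal P_\kappa$ dominates $\Theta$, and its valuation is $w$.

(b) If $w$ is $\sigma_M$-invariant, there are a coordinate $s$ on $\mathbb P^1_K$ and $j\in\mathbb Z$ such that $w$ is the Gauss valuation of $\varpi^js$.

*Proof of (a).* The map $\mathcal P\to\mathcal W$ is proper and dominant, so $\mathcal P_\kappa\to\mathcal W_\kappa$ is surjective and some component dominates $\Theta$. The local ring of $\mathcal P$ at such a component dominates the discrete valuation ring $\mathcal O_{\mathcal W,\Theta}$ and has the same fraction field, so the two rings are equal. Two components with the same local ring coincide, by separatedness of $\mathcal P$. This is the second statement.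

Such a $\mathcal P$ exists by elimination of indeterminacy, and the component in question has multiplicity $w(\varpi)=1$ in $\mathcal P_\kappa$. So it suffices to prove the following claim: *each multiplicity-one component $\Gamma$ of $\mathcal P_\kappa$ has a coordinate $\hat s$ such that a neighbourhood in $\mathcal P$ of $\Gamma$ minus the other components is isomorphic, via $\hat s$, to an open subscheme of $\mathbb P^1_{R_M}$.* Then the local ring at $\Gamma$ is $R_M[\hat s]_{(\varpi)}$.

We induct on the number of blow-ups; special fibres have normal crossings throughout. Without blow-ups the claim is clear. Now blow up a closed point $z$. For a component that was already there the claim persists: if $z$ lies on it, we only remove $z$. The new exceptional curve has multiplicity the sum of the multiplicities of the components through $z$. If this is one, then $z$ lies on exactly one component $\Gamma_0$, and $\Gamma_0$ has multiplicity one. Let $\hat s_0$ be the coordinate for $\Gamma_0$, chosen finite at $z$, with value $\bar c$ there, $c\in R_M$. The maximal ideal at $z$ is $(\hat s_0-c,\varpi)$. The chart of the blow-up in which $\varpi$ generates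 this ideal is an open part of $\mathrm{Spec}\,R_M[(\hat s_0-c)/\varpi]$, and it contains the exceptional curve minus $\Gamma_0$. So $(\hat s_0-c)/\varpi$ is the required coordinate.

*Proof of (b).* Write $\sigma,\zeta$ for $\sigma_M,\zeta_M$. Let $s_0$ be a coordinate on $\mathbb P^1_K$ and $W=K_M+K_Ms_0$. The coordinate from (a) is a Möbius function of $s_0$, so it equals $\ell_1/\ell_2$ with $\ell_1,\ell_2$ a basis of $W$. By definition of the Gauss valuation, for $\lambda,\mu\in K_M$,
$$w(\lambda\ell_1+\mu\ell_2)=w(\ell_2)+\min(w(\lambda),w(\mu)).$$
Hence $\Lambda=\{\ell\in W:\ w(\ell)\ge w(\ell_2)\}=R_M\ell_1+R_M\ell_2$, and $\Lambda$ is $\sigma$-stable because $w$ is $\sigma$-invariant. On $\Lambda/\varpi\Lambda$ the action of $\sigma$ is $\kappa$-linear with $\sigma^M=1$ and $p\nmid M$, so it is diagonalizable. Let $\ell\in\Lambda$ lift an eigenvector with eigenvalue $\bar\zeta^a$, and put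
$$\ell'=\frac1M\sum_{i=0}^{M-1}\zeta^{-ai}\sigma^i(\ell).$$
Since $\zeta\in K$ is fixed by $\sigma$, we have $\sigma\ell'=\zeta^a\ell'$. The reduction of $\ell'$ is the same eigenvector. By Nakayama we obtain a basis $\ell_1',\ell_2'$ of $\Lambda$ over $R_M$ with $\sigma\ell_h'=\zeta^{a_h}\ell_h'$. Then $w_h=\varpi^{-a_h}\ell_h'$ is $\sigma$-invariant, so $w_h\in W^\sigma=K+Ks_0$. Take $s=w_1/w_2$ and $j=a_1-a_2$. Then $\varpi^js=\ell_1'/\ell_2'$ differs from $\ell_1/\ell_2$ by an element of $GL_2(R_M)$, so it has the same Gauss valuation $w$. $\square$

## 7. Critical points near a cuspidal fibre, and a parity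

Assume (5). Let $D_i\subset\mathbb P^1_t(\bar K)$ be the residue disc $\{\bar t=\bar g_i\}$.

**Proposition 4.** For each $i$ there is exactly one critical point $c_i$ of $f$ over $D_i$. It is simple and lies in $\mathbb P^1(K)$. Put $h_i=f(c_i)$. Then $h_i\in R$, it reduces to $\bar g_i$, and for a suitable coordinate $s$ on $\mathbb P^1_K$ (depending on $i$) that is finite at $c_i$, writing $c_i$ also for its $s$-value,
$$t-h_i=T_2(s-c_i)^2+\cdots\ \in K[[s-c_i]],\qquad \nu(T_2)\ \text{odd}. \tag{6}$$

Fix $i$. Restrict $t=u/v$, $x/v^2$, $y/v^3$ to $C$, denote them $t,x,y$, and put $x'=\tau^{-2}x$, $y'=\tau^{-3}y$. Then $t,x,y$ lie in the function field $K(\mathbb P^1)$ of $C_K$.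

**Step 1: a coordinate adapted to $F_i$.** The purpose is to parametrize the part of the curve that degenerates to $F_i$. Since $F_i$ has coefficient $1$ in $\tilde Z$, the ring $\mathcal O_{\mathcal C,F_i}$ is a one-dimensional Noetherian local domain with $\mathcal O/\tau$ of length $1$. So it is a discrete valuation ring with uniformizer $\tau$ and residue field $\kappa(F_i)$. It is $\sigma$-stable because $\rho(F_i)=F_i$. By Lemma 3 its valuation $v_i$ is the Gauss valuation of some $\hat s=\tau^js$ with $s$ a coordinate on $\mathbb P^1_K$, and $\kappa(F_i)=\kappa(\bar{\hat s})$.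

Let $S=y'/x'$. On the cuspidal cubic, $\kappa(F_i)=\kappa(\bar S)$ with $\bar x'=\bar S^2$, $\bar y'=\bar S^3$. So $\bar S$ is a Möbius function of $\bar{\hat s}$. As $S=\tau^{-1}y/x$ with $x,y\in K(s)$, $\sigma$ acts on the residue field by $\bar S\mapsto\bar\zeta^{-1}\bar S$ and by $\bar{\hat s}\mapsto\bar\zeta^{j}\bar{\hat s}$. This is one and the same automorphism of order $6$. Its two fixed places are $\{\bar S=0,\infty\}$, and also $\{\bar{\hat s}=0,\infty\}$. Hence $\bar S=c\,\bar{\hat s}^{\pm1}$ with $c\in\kappa^*$. Replacing $s$ by $1/s$ if necessary, we get $\bar S=c\bar{\hat s}$, and then $j\equiv-1\bmod6$. Multiplying $s$ by a power of $\pi$ and a unit of $R$, and writing $\hat s$ also for its reduction, we reach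
$$\hat s=s/\tau,\qquad \bar x'=\hat s^2,\quad \bar y'=\hat s^3,\quad \bar t=\bar g_i\quad\text{in }\kappa(\hat s). \tag{7}$$

**Step 2: $t,x',y'$ are power series on a closed disc.** Equation (7) concerns only generic points; we need it on a whole disc. Let $\psi:\mathbb P^1_{R'}\dashrightarrow\tilde{\mathcal X}$ be the rational map in the coordinate $\hat s$, resolved by $\mathcal P'\to\mathcal C\subset\tilde{\mathcal X}$, where $\mathcal P'$ is obtained from $\mathbb P^1_{R'}$ by blowing up closed points. Let $\Gamma\subset\mathcal P'$ be the strict transform of the special fibre. Its valuation is $v_i$, so by Lemma 3(a) it is the only component of $\mathcal P'_\kappa$ dominating $F_i$, and by (7) the map $\Gamma\cong\mathbb P^1_\kappa\to F_i$ is $\hat s\mapsto(\hat s^2,\hat s^3)$.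

Let $q\ne\infty$ be a closed point of the special fibre of $\mathbb P^1_{R'}$, and $\mathrm{Fib}_q\subset\mathcal P'$ its preimage, which is connected. The point of $\Gamma$ over $q$ lies in $\mathrm{Fib}_q$ and maps to the point $\psi(q)\in F_i\setminus E$ with coordinates $(\hat s(q)^2,\hat s(q)^3)$. Every one-dimensional component of $\mathrm{Fib}_q$ is a component of $\mathcal P'_\kappa$ other than $\Gamma$, so by (5) it maps to a point, or onto $E$, or onto some $F_j$ with $j\ne i$. Hence the image of $\mathrm{Fib}_q$ is connected and contained in the union of the closed set $B=E\cup\bigcup_{j\ne i}F_j$ with finitely many points, and it contains $\psi(q)\notin B$. In that union $\psi(q)$ is an isolated point, so the image is $\{\psi(q)\}$.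

Let $V$ be an affine neighbourhood of $\psi(q)$ in $\tilde{\mathcal X}$. Its preimage in $\mathcal P'$ contains $\mathrm{Fib}_q$, hence the preimage of a neighbourhood $\mathcal U$ of $q$, as $\mathcal P'\to\mathbb P^1_{R'}$ is closed. Functions on $V$ pull back to functions on the preimage of $\mathcal U$, and these are functions on $\mathcal U$ because $\mathbb P^1_{R'}$ is normal. So $\psi$ is a morphism near $q$.

Near $\psi(q)\in F_i\setminus E$ the functions $t,x',y'$ are regular on $\tilde{\mathcal X}$. So $t,x',y'$ are regular at every closed point of $\mathrm{Spec}\,\kappa[\hat s]\subset\mathrm{Spec}\,R'[\hat s]$. Write each in lowest terms over the unique factorization domain $R'[\hat s]$. The denominator is then a unit at each of these points, so its reduction has no zero in $\kappa$ and lies in $\kappa^*$. Let $R'\langle\hat s\rangle$ be the $\tau$-adic completion of $R'[\hat s]$. In it such a denominator is invertible, and therefore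
$$t,x',y'\in R'\langle\hat s\rangle,\ \text{with reductions } \bar g_i,\ \hat s^2,\ \hat s^3 \text{ in } \kappa[\hat s].$$
Put $\Delta_i=\{s\in\bar K:\nu(s)\ge\frac16\}=\{|\hat s|\le1\}$. On $\Delta_i$ the function $t$ has no poles and $t\equiv\bar g_i$, so $f(\Delta_i)\subset D_i$.

Recall Weierstrass preparation: $h\in R'\langle\hat s\rangle$ with $\bar h\ne0$ is a unit times a monic polynomial of degree $\deg\bar h$ over $R'$ with reduction proportional to $\bar h$. So $h$ has exactly $\deg\bar h$ zeros in $\Delta_i$, with multiplicity, and they reduce to the zeros of $\bar h$. For $h\ne0$ let $\mathrm{ord}\,h$ be the largest $n$ with $\tau^n\mid h$; it is multiplicative because $\kappa[\hat s]$ is a domain. Put $\mathrm{ord}\,0=\infty$.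

**Step 3: completing the square and the cube.** We put $x'$ and $y'$ into a normal form in which $G(t)=y'^2-x'^3$ can be read off. The derivative $dx'/d\hat s$ has reduction $2\hat s$. So $x=\tau^2x'\in K(s)$ has exactly one critical point $c_x$ in $\Delta_i$. The group $\mathrm{Gal}(\bar K/K)$ preserves $\Delta_i$ and the critical points of $x$, so $c_x\in K$ by uniqueness. Moreover $\hat s_0=c_x/\tau$ reduces to $0$, so $\hat s_0\in\tau R'$. Put
$$\varepsilon=x'(c_x)=\tau^{-2}x(c_x)\in\tau R',\qquad \alpha=\mathrm{ord}_\tau\varepsilon\in[1,\infty];$$
here $\varepsilon\in\tau R'$ since its reduction is $0^2=0$. As $x(c_x)\in K$,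
$$\alpha=6\nu(x(c_x))-2\quad(\text{or }\infty). \tag{8}$$

Re-expand $x'$ in powers of $\hat s-\hat s_0$. The constant term is $\varepsilon$ and the linear term vanishes, so $x'=\varepsilon+(\hat s-\hat s_0)^2\theta$ with $\theta\in R'\langle\hat s\rangle$. Reducing, $\hat s^2=\hat s^2\bar\theta$, so $\theta\in1+\tau R'\langle\hat s\rangle$. As $p$ is odd, the binomial series gives $\sqrt\theta\in1+\tau R'\langle\hat s\rangle$. Hence
$$x'=r^2+\varepsilon,\qquad r=(\hat s-\hat s_0)\sqrt\theta\in R'\langle\hat s\rangle,\quad \bar r=\hat s.$$
To first order $(r^2+\varepsilon)^{3/2}$ is $r^3+\frac32\varepsilon r$. So define $\eta$ by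
$$y'=r^3+\tfrac32\varepsilon r+\eta .$$
Reducing, $\hat s^3=\hat s^3+\bar\eta$, so $\eta\in\tau R'\langle\hat s\rangle$. Let $\gamma=\mathrm{ord}\,\eta\in[1,\infty]$. Now
$$y'^2=r^6+3\varepsilon r^4+\tfrac94\varepsilon^2r^2+2\eta r^3+3\eta\varepsilon r+\eta^2,\qquad x'^3=r^6+3\varepsilon r^4+3\varepsilon^2r^2+\varepsilon^3 .$$
Write $T=t-g_i$ and $G(t)=T\cdot H$, where $H\in R'\langle\hat s\rangle$ has reduction $\bar H=\bar G'(\bar g_i)\in\kappa^*$. Then
$$TH=y'^2-x'^3=2\eta r^3+3\eta\varepsilon r+\eta^2-\tfrac34\varepsilon^2r^2-\varepsilon^3 . \tag{9}$$
This is nonzero, as $t$ is nonconstant ($e\ge1$).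

**Step 4: $f$ has a critical point in $\Delta_i$.** The five terms on the right of (9) have orders $\gamma$, $\gamma+\alpha$, $2\gamma$, $2\alpha$, $3\alpha$. Since $\alpha,\gamma\ge1$, only the first and fourth can have the least order. Let $N=\mathrm{ord}\,T$ and $\varphi=\overline{T/\tau^N}\in\kappa[\hat s]\setminus0$. Let $\tilde\eta=\overline{\eta/\tau^\gamma}$, a nonzero polynomial, when $\gamma<\infty$, and $\tilde\varepsilon=\overline{\varepsilon/\tau^\alpha}\in\kappa^*$ when $\alpha<\infty$. Up to a constant in $\kappa^*$:

* if $\gamma<2\alpha$, then $\varphi=2\tilde\eta\,\hat s^3$, of degree at least $3$;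
* if $\gamma=2\alpha<\infty$, then $\varphi=2\tilde\eta\,\hat s^3-\frac34\tilde\varepsilon^2\hat s^2=\hat s^2(2\tilde\eta\,\hat s-\frac34\tilde\varepsilon^2)$, of degree at least $3$;
* if $\gamma>2\alpha$, then $N=2\alpha<\infty$ and $\varphi=-\frac34\tilde\varepsilon^2\hat s^2$, of degree $2$.

The remaining possibility $\gamma=\alpha=\infty$ would give $TH=0$. So $\deg\varphi\ge2$ in all cases. Also $\deg\varphi$ is the number of zeros of $T=t-g_i$ in $\Delta_i$, so $\deg\varphi\le e\le6<p$. Hence $\varphi'$ has degree exactly $\deg\varphi-1$. Since $\tau^{-N}dt/d\hat s$ has reduction $\varphi'$, the map $f$ has exactly $\deg\varphi-1\ge1$ critical points in $\Delta_i$, with multiplicity, all lying over $D_i$.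

**Step 5: there is room for only one.** Let $n_c$ be the number, with multiplicity, of critical points of $f$ over $D_i$. It does not depend on $i$: $f$ is defined over $k_{\mathfrak p}$, on the normalization of $C_{k_{\mathfrak p}}$, and a Frobenius element of $\mathrm{Gal}(\bar k_{\mathfrak p}/k_{\mathfrak p})$ permutes the critical points of $f$ and permutes $D_1,\dots,D_6$ cyclically. By Step 4, $n_c\ge1$. By Riemann–Hurwitz, $6n_c\le2e-2\le10$. So $n_c=1$.

Thus over each $D_i$ there is exactly one critical point $c_i$, it is simple, it lies in $\Delta_i$, and $\deg\varphi=2$, which means $\gamma>2\alpha$. The group $\mathrm{Gal}(\bar K/K)$ acts trivially on $\kappa$, so it preserves $D_i$, and by uniqueness $c_i\in\mathbb P^1(K)$. Then $h_i=f(c_i)\in R$, and it reduces to $\bar g_i$.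

**Step 6: the parity.** Here $\varphi$ is a constant multiple of $\hat s^2$, and $c_i/\tau$ is the zero of $dt/d\hat s$ in $\Delta_i$, so it reduces to the zero of $\varphi'$, namely $0$. Re-expand $T/\tau^{2\alpha}$ about $\hat s=c_i/\tau$. The linear term vanishes. The reduction is a nonzero constant times $\hat s^2$, so the quadratic coefficient is a unit $A_2$ of $R'$. Since $\hat s-c_i/\tau=(s-c_i)/\tau$,
$$t-h_i=\tau^{2\alpha-2}A_2(s-c_i)^2+\cdots,$$
and the coefficients lie in $K$ because $t\in K(s)$ and $c_i\in K$. So $\mathrm{ord}_\tau T_2=2\alpha-2$, and by (8)
$$6\nu(T_2)=2\bigl(6\nu(x(c_x))-2\bigr)-2=12\nu(x(c_x))-6,\qquad \nu(T_2)=2\nu(x(c_x))-1,$$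
which is odd. $\square$

For $e\le3$ the proof is already over: $6\le 6n_c\le2e-2\le4$ is absurd. For $e\in\{4,5,6\}$ we need the parity.

## 8. Two sheets exchanged by inertia, six times

*A toy case.* Compare $t=s^2$ with $t=\pi s^2$. With $\varpi^2=\pi$, the normalization of $R_2[t]$ in $K_2(s)$ is $R_2[U]$, $U^2=t$. In the first case $U=s$ is fixed by $\sigma$. In the second $U=\varpi s$ and $\sigma(U)=-U$, so $\sigma$ acts nontrivially on the special fibre $\kappa[\bar U]$. An odd leading coefficient thus forces $\sigma$ to act nontrivially on a component that has degree at least $2$ over the $t$-line. We now make this local structure available for $f$ at $c_i$.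

Put $M=60$ and $K''=K_{60}$, $R''=R_{60}$, $\varpi^{60}=\pi$, $\sigma=\sigma_{60}$, $\zeta=\zeta_{60}$. Note that $60=\mathrm{lcm}(1,\dots,6)$ is prime to $p\ge7$. A local ring is *strictly henselian* if it is henselian with separably closed residue field; every finite étale algebra over it is a product of copies of it. For example, the henselization of $\kappa[t]_{(t)}$ contains $\sqrt{1+t}$ but not $\sqrt t$.

**Step 1: the cover over a neighbourhood of $\bar g_i$.** Let $A_0$ be the henselization of $\mathbb P^1_R$ (the $t$-line) at the closed point $\bar g_i$. It is a strictly henselian regular local ring with regular parameters $\pi$ and $t-h_i$. Consider the normalization of $A_0$ in $K(s)\otimes_{K(t)}\mathrm{Frac}\,A_0$, where $s$ is any coordinate on $\mathbb P^1_K$.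

It is étale off $\pi(t-h_i)=0$. Indeed, over $A_0[1/\pi]$ it is the base change of $f$, since this base change is a limit of étale schemes over the normal scheme $\mathbb P^1_K$. A closed point of $\mathrm{Spec}\,A_0[1/\pi]$ lies over a closed point of $\mathbb P^1_K$ whose closure in $\mathbb P^1_R$ passes through $\bar g_i$, that is, over a point of $D_i$. Over $D_i$ the map $f$ is étale except at $h_i$.

It is tamely ramified along $\pi=0$: the sum of the products of ramification index and residue degree there is at most $e<p$, so all indices and residue degrees are less than $p$, the indices are prime to $p$, and the residue extensions are separable. Along $t-h_i=0$ the residue characteristic is $0$. All ramification indices are at most $6$, hence divide $60$.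

By Abhyankar's lemma (SGA 1, Exp. XIII, §5), after normalized base change to $A_1=A_0[\pi^{1/60},(t-h_i)^{1/60}]$ the cover becomes unramified in codimension one. The ring $A_1$ is a two-dimensional regular, strictly henselian local ring. So the cover is étale by Zariski–Nagata purity, hence split: it is a product of copies of $A_1$.

Let $A=A_0[\varpi]$. This is the henselization of $\mathcal T:=\mathbb P^1_{R''}$ at $\bar g_i$, regular with parameters $\varpi$ and $t-h_i$. By the splitting, $K''(s)\otimes_{K''(t)}\mathrm{Frac}\,A$ is a product of fields, each embedding over $\mathrm{Frac}\,A$ into $\mathrm{Frac}\,A_1=\mathrm{Frac}\,A((t-h_i)^{1/60})$. This is a Kummer extension, cyclic of degree $60$, so each factor is $\mathrm{Frac}\,A((t-h_i)^{1/n})$ for some $n\mid60$. The integral closure of $A$ in it is $A[(t-h_i)^{1/n}]$, which is regular with parameters $\varpi,(t-h_i)^{1/n}$.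

Now match factors with points of $f^{-1}(h_i)$. As $h_i\in R$ and $R''$ is henselian, $A/(t-h_i)=R''$. So completing at the prime $(t-h_i)$ turns $A$ into $K''[[t-h_i]]$ and the factors into $K''[[(t-h_i)^{1/n}]]$. The same completion of the cover is the product of the complete local rings of $\mathbb P^1_{K''}$ at the points of $f^{-1}(h_i)$. So the factors correspond bijectively to these points, with $n$ the ramification index. By Proposition 4 the point $c_i$ corresponds to one factor with $n=2$, whose integral closure is
$$B_i=A[U]/(U^2-(t-h_i)),$$
with $c_i$ given by the prime $(U)$; all other factors have $n=1$ and integral closure $A$.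

**Step 2: the component $b_i$.** Let $\mathcal Y$ be the normalization of $\mathcal T$ in $K''(s)$. It is finite over $\mathcal T$, hence projective over $R''$, with generic fibre $\mathbb P^1_{K''}$. Normalization commutes with henselization, so the points of $\mathcal Y$ over $\bar g_i$ correspond to the factors above. Let $y_i\in\mathcal Y$ be the closed point with henselization $B_i$; it is the specialization of $c_i$. The ring
$$B_i/\varpi=(A/\varpi)[\bar U],\qquad \bar U^2=\bar t-\bar g_i,$$
is regular of dimension $1$, and it is the henselization of $\mathcal O_{\mathcal Y,y_i}/\varpi$, which is therefore regular of dimension $1$ too. So exactly one component $b_i$ of $\mathcal Y_\kappa$ passes through $y_i$, $\mathcal O_{b_i,y_i}=\mathcal O_{\mathcal Y,y_i}/\varpi$, and $\mathcal O_{\mathcal Y,b_i}$ is a discrete valuation ring with uniformizer $\varpi$. Call its valuation $w_i$. Since $\mathcal Y\to\mathcal T$ is finite of degree $e$,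
$$\sum_{b\subset\mathcal Y_\kappa}[\kappa(b):\kappa(\bar t)]\le e. \tag{10}$$

**Step 3: $\sigma$ fixes $y_i,b_i,w_i$, acts nontrivially on $\kappa(b_i)$, and $[\kappa(b_i):\kappa(\bar t)]\ge2$.** This is where the parity enters. The automorphism $\sigma$ acts on $\mathcal Y$ and fixes $c_i\in\mathbb P^1(K)$, hence also $y_i$, $b_i$ and $w_i$. So it acts on $B_i$, and $\sigma(t-h_i)=t-h_i$ gives $\sigma(U)=\pm U$. To find the sign, complete $B_i$ at $(U)$. The result is the complete local ring $K''[[s-c_i]]$ of $\mathbb P^1_{K''}$ at $c_i$, with $s$ as in (6) and $\sigma$ acting on coefficients. By (6),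
$$U=\sqrt{T_2}\,(s-c_i)(1+\cdots),\qquad (1+\cdots)\in K[[s-c_i]].$$
As $\nu(T_2)$ is odd and units of $R$ are squares, $\sqrt{T_2}\in\sqrt\pi\,K^*$ with $\sqrt\pi=\varpi^{30}$, and $\sigma(\sqrt\pi)=\zeta^{30}\sqrt\pi=-\sqrt\pi$. So $\sigma(U)=-U$. Hence $\sigma$ sends $\bar U$ to $-\bar U\neq\bar U$ in $B_i/\varpi$, the henselization of $\mathcal O_{b_i,y_i}$. An automorphism trivial on a local ring is trivial on its henselization, so $\sigma$ is nontrivial on $\mathcal O_{b_i,y_i}$ and thus on $\kappa(b_i)$. It is trivial on $\kappa(\bar t)$, so the degree is at least $2$.

**Step 4: $K$-points see only two points.** By Lemma 3(b), applied to $\mathcal W=\mathcal Y$ and $\Theta=b_i$, $w_i$ is the Gauss valuation of $\hat w=\varpi^js_i$ with $s_i$ a coordinate on $\mathbb P^1_K$. On $\kappa(b_i)=\kappa(\bar{\hat w})$ the action is $\bar{\hat w}\mapsto\bar\zeta^j\bar{\hat w}$. By Step 3 it is nontrivial, so $60\nmid j$. Let $\mathcal Q_i=\mathbb P^1_{R''}$ with coordinate $\hat w$. A point of $\mathbb P^1(K)$ has $s_i=0$, or $s_i=\infty$, or $\mathrm{ord}_\varpi\hat w\in j+60\mathbb Z\not\ni0$. So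
$$\text{every point of } \mathbb P^1(K) \text{ specializes to } 0 \text{ or } \infty \text{ on } \mathcal Q_i. \tag{11}$$

**Step 5: $y_i$ is a point of $\mathcal Q_i$.** We claim that *there is a closed point $\beta_i\in(\mathcal Q_i)_\kappa$ with $\mathcal O_{\mathcal Q_i,\beta_i}=\mathcal O_{\mathcal Y,y_i}$ inside $K''(s)$*, and that $\beta_i\in\{0,\infty\}$.

Let $\mathcal Z$ be a normal model dominating $\mathcal Q_i$ and $\mathcal Y$, for instance the normalized closure of the graph of $\mathcal Y\dashrightarrow\mathcal Q_i$. The special fibre of $\mathcal Q_i$ is irreducible with valuation $w_i$. So exactly one component $\Theta_i$ of $\mathcal Z_\kappa$ dominates it, namely the one with valuation $w_i$, and all other components are contracted to points in $\mathcal Q_i$. The component $\Theta_i$ dominates $b_i$ in $\mathcal Y$, so it is not contained in the fibre of $\mathcal Z\to\mathcal Y$ over $y_i$. This fibre is connected, because $\mathcal Y$ is normal. Its one-dimensional components are all contracted in $\mathcal Q_i$, so the fibre maps to a connected finite set, that is, to one point $\beta_i$. Since $\mathcal Y$ is normal, the argument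 with affine neighbourhoods from Section 7, Step 2 shows that $\mathcal Y\dashrightarrow\mathcal Q_i$ is a morphism near $y_i$. It is quasi-finite at $y_i$, because $b_i$ is the only component of $\mathcal Y_\kappa$ through $y_i$ and it dominates $(\mathcal Q_i)_\kappa$. It is birational with normal target, so it is a local isomorphism at $y_i$ by Zariski's main theorem. This gives the equality of local rings.

On either model, a point $z\in\mathbb P^1(K)$ specializes to a closed point if and only if the local ring of the model there is contained in $\mathcal O_{\mathbb P^1_{K''},z}$. One direction is localization. For the other, suppose the local ring at a closed point $y$ is contained in $\mathcal O_z$. The maximal ideal of $\mathcal O_z$ contracts to a prime of the local ring at $y$, which is a generization $z'$ of $y$ whose local ring is dominated by the valuation ring $\mathcal O_z$; by separatedness $z'=z$. Hence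
$$z\in\mathbb P^1(K)\ \text{specializes to } \beta_i \text{ on } \mathcal Q_i\iff z\ \text{specializes to } y_i \text{ on } \mathcal Y. \tag{12}$$
The point $c_i\in\mathbb P^1(K)$ specializes to $y_i$, hence to $\beta_i$. By (11), $\beta_i\in\{0,\infty\}$.

**Step 6: $w_1,\dots,w_6$ are distinct.** Suppose $w_i=w_j$ with $i\ne j$. Then we may use the same $\mathcal Q$, with the same coordinate, for both. The points $\beta_i,\beta_j$ are different, because $\bar t$ takes the values $\bar g_i\ne\bar g_j$ there. So $\{\beta_i,\beta_j\}=\{0,\infty\}$. Take $l\ne i,j$. By (11) the point $c_l\in\mathbb P^1(K)$ specializes to $0$ or $\infty$ on $\mathcal Q$, hence by (12) to $y_i$ or $y_j$ on $\mathcal Y$. Therefore $f(c_l)\in D_i\cup D_j$. But $f(c_l)=h_l\in D_l$, a contradiction.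

**Step 7: the count.** By Step 6 the components $b_1,\dots,b_6$ of $\mathcal Y_\kappa$ are distinct. By Step 3 each has degree at least $2$ over the $t$-line. By (10), $12\le e\le6$. This contradiction excludes (5), and Theorem A is proved. $\blacksquare$

## 9. Del Pezzo surfaces of degree at least three

We prove Theorem B. Write $n=K_X^2$ and recall some standard facts. Over $\bar k$, $X$ is $\mathbb P^2$, $\mathbb P^1\times\mathbb P^1$, or a blow-up of $\mathbb P^2$ in $9-n$ points. For $n\ge3$, $-K_X$ is very ample and the lines are the curves of degree $1$. A Galois-stable set of disjoint lines can be contracted over $k$, and the result is again a del Pezzo surface. A degree-$9$ surface with a $k$-point is $\mathbb P^2_k$. On a form of $\mathbb P^1\times\mathbb P^1$ with a $k$-point, the Galois-invariant class $(1,1)$ comes from a line bundle over $k$, so the surface is a quadric in $\mathbb P^3_k$. "General" choices over $k$ exist since $k$ is infinite.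

If $P$ is on a line defined over $k$ (in particular if $P$ is on exactly one line), that line is $\cong\mathbb P^1_k$ and has degree $1$. So *assume $P$ lies on no line defined over $k$*. Then if exactly two lines pass through $P$, they are conjugate.

**Blowing up $P$.** *If $n\ge3$ and $P$ is on no line, then $X'=\mathrm{Bl}_PX$ is del Pezzo of degree $n-1$.* Embed $X$ by $-K_X$. Let $D\subset X$ be an irreducible curve over $\bar k$. If $D$ is not a line of the projective space, some hyperplane through $P$ and another point of $D$ does not contain $D$, so $\deg D\ge\mathrm{mult}_PD+1$. If $D$ is a line of the projective space, then $D\cong\mathbb P^1$ and $-K_X\cdot D=1$, so $D^2=-1$ by adjunction and $D$ misses $P$ by assumption. So the strict transform of $D$ has $-K_{X'}$-degree $\deg D-\mathrm{mult}_PD>0$. The exceptional curve $E$ has $-K_{X'}\cdot E=1$, and $(-K_{X'})^2=n-1>0$. By Nakai–Moishezon, $-K_{X'}$ is ample.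

Here $E\cong\mathbb P^1_k$ is a line of $X'$, and $-K_X$ pulls back to $-K_{X'}+E$. So a curve $C'\ne E$ on $X'$ meeting $E$ has as its image in $X$ a curve through $P$ of degree
$$(-K_{X'}+E)\cdot C'. \tag{13}$$

**Three pairwise meeting lines** do not exist when $n=4$: their sum $D$ would have $D^2\ge-3+6=3$ and $-K_X\cdot D=3$, so $n D^2\ge12>9$, against the Hodge index theorem.

**$n=9$.** $X=\mathbb P^2_k$; a line through $P$ has degree $3$.

**$n=8$.** On a quadric, a general plane section through $P$ is a smooth conic with a $k$-point, of degree $(2,2)\cdot(1,1)=4$. On $\mathrm{Bl}_q\mathbb P^2$ the exceptional line is defined over $k$, so $P$ is not on it, and the strict transform of the line through $q$ and $P$ has degree $3-1=2$.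

**$n=7$.** The three lines form a chain whose middle member is defined over $k$, so $P$ is not on it. If $P$ were on an end line, that line would not be defined over $k$, so the two end lines would be conjugate and both contain $P$; but they are disjoint. So $P$ is on no line. Contract the two end lines to get $\mathbb P^2_k$; a general line through $P$ has degree $3$.

**$n=6$.** The lines form a hexagon, so at most two pass through $P$.

Suppose $P\in L_1\cap L_2$ with $L_1,L_2$ conjugate. The other neighbour of $L_1$ and the other neighbour of $L_2$ are opposite, hence disjoint, and form a stable pair missing $P$. Contract them. The images of $L_1,L_2$ have self-intersection $0$ and meet once. On $\mathrm{Bl}_1\mathbb P^2$, with intersection form $a^2-b^2$, the classes of square $0$ are $(a,\pm a)$, and two of them have intersection $0$ or $2aa'$, never $1$. So we obtain a quadric. A general plane section through $P$ has degree $4$.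

Suppose $P$ is on no line. Then $X'$ has degree $5$. The ten lines of a degree-$5$ surface form the Petersen graph, which is $3$-regular without triangles or quadrilaterals. So $E$ meets three lines, pairwise disjoint. Contract them to get a degree-$8$ surface on which $E^2=-1+3=2$. It is not $\mathrm{Bl}_1\mathbb P^2$, as $a^2-b^2=2$ is unsolvable modulo $4$. So it is a form of $\mathbb P^1\times\mathbb P^1$ with $k$-points on $E$, hence a quadric, and $E$ has class $(1,1)$. A general plane section through a general $k$-point of $E$ avoids the contracted points and is $\cong\mathbb P^1_k$. By (13) its image in $X$ has degree $4+2=6$.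

**$n=5$.** The Petersen graph has no triangles, so at most two lines pass through $P$.

Suppose $P\in L_1\cap L_2$, conjugate. The four other neighbours of $L_1$ and $L_2$ are distinct and pairwise disjoint, since there are no triangles or quadrilaterals. They form a stable set and miss $P$. Contract them to get $\mathbb P^2_k$; a general line through $P$ has degree $3$.

Suppose $P$ is on no line. Then $X'$ has degree $4$, where each line meets five others. So $E$ meets five lines, and these are pairwise disjoint, because two that meet would form with $E$ three pairwise meeting lines. Contract them to get $\mathbb P^2_k$. There $E^2=-1+5=4$, so $E$ is a conic with $k$-points. A general line through a general $k$-point of $E$ gives, by (13), degree $3+2=5$.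

**$n=4$.** At most two lines pass through $P$, since three would meet pairwise.

Suppose $P\in L_1\cap L_2$, conjugate. Put $D=-K_X-L_1-L_2$, a class over $k$. We have $(L_1+L_2)^2=0$, $D^2=4-4+0=0$, $-K_X\cdot D=2$, and $D\cdot L_1=D\cdot L_2=1$. For any other line $L$, $D\cdot L=1-(L_1+L_2)\cdot L\ge0$, as $L$ does not meet both $L_1$ and $L_2$. By Riemann–Roch $h^0(D)\ge1+\frac{0+2}2=2$, since $h^2(D)=h^0(K_X-D)=0$. So some $C\in|D|$ over $k$ passes through $P$. It has degree $2$, so over $\bar k$ it is integral or a sum $M_1+M_2$ of two lines. In the second case $D\cdot M_1+D\cdot M_2=D^2=0$ with both terms nonnegative, so both vanish. But one of $M_1,M_2$ passes through $P$, hence is $L_1$ or $L_2$, and $D\cdot L_1=D\cdot L_2=1$. So $C$ is geometrically integral with $C^2=0$ and $K_X\cdot C=-2$. It has arithmetic genus $0$ and contains $P$, so it is a smooth conic $\cong\mathbb P^1_k$ of degree $2$.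

Suppose $P$ is on no line. Then $X'$ is a smooth cubic surface containing the line $E$. The planes through $E$ cut out residual conics in the class $-K_{X'}-E$, with $(-K_{X'}-E)^2=0$ and $(-K_{X'}-E)\cdot E=2$. This is a conic bundle with $E$ as a bisection and finitely many singular members. The fibre through a general $k$-point of $E$ is a smooth conic with a $k$-point, $\cong\mathbb P^1_k$. By (13) it gives degree $2+2=4$.

**$n=3$.** Lines through $P$ lie in the tangent plane at $P$, which cuts $X$ in a plane cubic, so there are at most three.

If there are none, the tangent plane section is a plane cubic singular at $P$. A singular point of a geometrically reducible or non-reduced plane cubic always lies on a line contained in it: the cubic is a sum of three lines, or of a line and a smooth conic singular only where they meet. So our section is geometrically integral with a double point at $P$. Projection from $P$ shows that it is birational to $\mathbb P^1_k$. Its degree is $3$.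

If there are exactly two, $L_1,L_2$, they are conjugate. The residual line $L_3$ of the tangent plane section is defined over $k$, so it misses $P$. Contract $L_3$ to get a quartic del Pezzo surface $X_4$. A line of $X_4$ through $P$ must miss the contracted point, since otherwise its strict transform on $X$ would have degree at most $0$. So it comes from a line of $X$ through $P$ disjoint from $L_3$; but $L_1,L_2$ meet $L_3$. Hence $P$ is on no line of $X_4$, and the case $n=4$ gives a curve of degree $4$ on $X_4$. Its strict transform on $X$ has degree at most $4$.

If three lines pass through $P$ and none is defined over $k$, Galois permutes the three without a fixed one, hence transitively. This is the excluded case.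

**The bound $6$ is optimal, already for $n=6$.** Let $k'/k$ be cyclic of degree $6$, with a generator of its Galois group acting on $\mathbb Z^2$ by the rotation of order $6$ of the hexagonal fan. The corresponding twisted toric surface is a del Pezzo surface of degree $6$. The identity of the torus is fixed by the rotation, so it is a $k$-point. Galois permutes the six lines, which are the boundary curves, transitively. The lines generate $\mathrm{Pic}(\bar X)\otimes\mathbb Q$, so the invariants are spanned by the sum of the lines, which is $-K_X$. Since $K_X\cdot L=-1$ for a line $L$, the class $K_X$ is primitive, and $\mathrm{Pic}(\bar X)^{\mathrm{Gal}}=\mathbb ZK_X$. So every curve over $k$ has class a multiple of $K_X$, and its degree is divisible by $K_X^2=6$. $\blacksquare$
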